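\title{Families of graphs without a rainbow clique}

\begin{abstract}
Let $G_1,\dots,G_k$ be graphs on a common set of $n$ vertices, and suppose that no copy of $K_r$ takes its $\binom r2$ edges from distinct graphs $G_i$. We prove that for all $r\ge3$, $n\ge r-1$ and $k\ge\binom r2$ the largest possible value of $\sum_i|G_i|$ is $\max\{(\binom r2-1)\binom n2,\,k\,t_{r-1}(n)\}$, where $t_{r-1}(n)$ is the Tur\'an number, and we determine all extremal families. Hall's theorem turns the problem into one about weights on pairs of vertices. At the real value of $k$ for which the two terms are equal we show, by a descent from sets of $r$ vertices to smaller sets, that either all small sets have low weight, so that one can average, or some small set can be deleted, so that one can induct.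
\end{abstract}

\section{Introduction}

Let $F$ be a graph with $m$ edges, and let $\mathcal G=\{G_1,\dots,G_k\}$ be a multiset of $k\ge m$ graphs on the vertex set $[n]=\{1,\dots,n\}$. We identify a graph with its edge set and put $|\mathcal G|=\sum_{i=1}^k|G_i|$. Think of the index $i$ as a color, so that a pair of vertices may carry several colors and $|\mathcal G|$ counts each pair once for each of its colors. A copy of $F$ in the complete graph on $[n]$, with edges $e_1,\dots,e_m$, is \emph{rainbow} if there are distinct indices $i_1,\dots,i_m$ with $e_j\in G_{i_j}$ for every $j$. The family $\mathcal G$ is \emph{rainbow $F$-free} if no copy of $F$ is rainbow, and $\mathrm{ex}_k(n,F)$ is the maximum of $|\mathcal G|$ over all such families. If all $G_i$ equal one graph $G$, then $\mathcal G$ is rainbow $F$-free exactly when $G$ contains no copy of $F$, so the problem contains the ordinary Tur\'an problem for $F$. We determine $\mathrm{ex}_k(n,F)$ when $F=K_r$ is the complete graph on $r\ge3$ vertices.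

Let $T_q(n)$ be the Tur\'an graph, the complete $q$-partite graph on $n$ vertices whose parts have sizes as equal as possible, and let $t_q(n)$ be its number of edges. There are two opposite ways to avoid a rainbow $K_r$. One can run out of cliques: $k$ copies of $T_{r-1}(n)$ contain no $K_r$ at all. Or one can run out of colors: if $\binom r2-1$ members are complete and the others are empty, then too few colors are in use. Hence
\begin{equation}\label{eq:lower}
\mathrm{ex}_k(n,K_r)\ \ge\ \max\Big\{\Big(\binom r2-1\Big)\binom n2,\ k\,t_{r-1}(n)\Big\}.
\end{equation}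
The assumption $k\ge\binom r2$ only removes a trivial range, since with fewer colors nothing is rainbow and all members may be complete. For $n=r-1$ there is no $K_r$, the graph $T_{r-1}(n)$ is complete, and \eqref{eq:lower} is an equality.

That \eqref{eq:lower} is always an equality is a natural guess but not a forced one, because the two constructions are the ends of a chain. For $1\le q\le r-1$ put $j=\binom r2-1-t_q(r)$ and take $j$ copies of $K_n$ and $k-j$ copies of $T_q(n)$. Any $r$ vertices span at most $t_q(r)$ edges of $T_q(n)$, so at least $j+1$ of their pairs have only the $j$ colors of the complete graphs available, and the family is rainbow $K_r$-free. The values $q=r-1$ and $q=1$ give the two constructions above, and a proof of equality in \eqref{eq:lower} has to beat all the mixtures in between.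

The conjecture that we address states that for $n\ge r-1\ge2$ and $k\ge\binom r2$ the right side of \eqref{eq:lower} is also an upper bound for $\mathrm{ex}_k(n,K_r)$. Keevash, Saks, Sudakov and Verstra\"ete (2004) determined $\mathrm{ex}_k(n,K_r)$ exactly when $n$ is sufficiently large. Frankl (2022) confirmed the conjecture for $r=3$ and all $n\ge2$. Ma and Hou~\cite{MH}, from whose paper we take the problem, confirmed it for $r\in\{4,5\}$ and all $n\ge r-1$. The general case, in particular $r\ge6$, remained open. We prove the conjecture for all $r$.

\begin{theorem}\label{thm:main}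
Let $r\ge3$, $n\ge r-1$ and $k\ge m:=\binom r2$ be integers. Then
\[
\mathrm{ex}_k(n,K_r)=\max\Big\{(m-1)\binom n2,\ k\,t_{r-1}(n)\Big\}.
\]
The extremal families are exactly the following.
\begin{itemize}
\item[(i)] If $k\,t_{r-1}(n)>(m-1)\binom n2$, in particular if $n=r-1$: $k$ copies of one Tur\'an graph $T_{r-1}(n)$.
\item[(ii)] If $k\,t_{r-1}(n)<(m-1)\binom n2$: $m-1$ copies of $K_n$ and $k-m+1$ empty graphs.
\item[(iii)] If $k\,t_{r-1}(n)=(m-1)\binom n2$: the families of these two types.
\end{itemize}
\end{theorem}

For fixed $r$ and $k$ the winning term changes at most once as $n$ grows.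

\begin{corollary}\label{cor:wins}
Let $r\ge3$ and $m=\binom r2$.
\begin{itemize}
\item[(i)] If $k\ge\frac{r^2-1}2$, then for every $n\ge r-1$ the extremal family is unique: $k$ copies of one Tur\'an graph $T_{r-1}(n)$.
\item[(ii)] If $m\le k<\frac{r^2-1}2$, then there is a largest integer $n_k$ such that $k\,t_{r-1}(n_k)\ge(m-1)\binom{n_k}2$, and $\mathrm{ex}_k(n,K_r)$ equals $k\,t_{r-1}(n)$ for $r-1\le n\le n_k$ and $(m-1)\binom n2$ for $n>n_k$.
\end{itemize}
\end{corollary}

The proof uses only Hall's theorem and Tur\'an's theorem. Section~\ref{sec:turan} introduces the critical value $\lambda_n$ of $k$ at which the two terms agree. Section~\ref{sec:weights} replaces colors by weights and reduces the theorem to a single inequality at $\lambda_n$. Section~\ref{sec:tools} gives two ways of proving that inequality, averaging and deletion. Section~\ref{sec:small} shows by hand, for $r=3$ and $r=4$, that one of them always applies. Sections~\ref{sec:descent} and~\ref{sec:numbers} do the same for $r\ge5$.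

\section{Tur\'an numbers and the critical value}\label{sec:turan}

Throughout, $r\ge3$ is fixed and
\[
p=r-1,\qquad m=\binom r2=\frac{p(p+1)}2,\qquad m-1=\frac{(p-1)(p+2)}2,
\]
\[
N_n=\binom n2,\qquad t_n=t_p(n),\qquad h_n=N_n-t_n .
\]
A complete $p$-partite graph with parts of sizes $n_1,\dots,n_p\ge0$ misses $\sum_i\binom{n_i}2$ pairs. Moving a vertex from a part of size $a$ to a part of size $b\le a-2$ changes this sum by $b-(a-1)<0$. So $h_n$ is the minimum of $\sum_i\binom{n_i}2$ subject to $\sum_in_i=n$, and it is attained only when the $n_i$ differ by at most $1$; we call such a partition \emph{balanced}. For $n\le p$ the graph $T_p(n)$ is complete. We use Tur\'an's theorem in the following form: \emph{a $K_r$-free graph on $n$ vertices has at most $t_n$ edges, with equality only if it is isomorphic to $T_p(n)$.}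

\begin{lemma}\label{lem:turan}
\begin{itemize}
\item[(a)] $h_n=0$ for $n\le p$, $h_{p+1}=1$, and $\frac{n(n-p)}{2p}\le h_n<\frac{N_n}p$ for $n\ge2$.
\item[(b)] If $1\le q\le p$ and $q\le n$, then $h_n\le h_{n-q}+\frac{q(n-q)}p$.
\item[(c)] $t_n/N_n\le t_{n-1}/N_{n-1}$ for $n\ge3$, with strict inequality if $n>p$ and $p\nmid n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first two values come from the balanced partitions, whose parts have size at most $1$, or sizes $2,1,\dots,1$. The lower bound follows from $\sum n_i^2\ge n^2/p$. For the upper bound, assign the vertices to $p$ parts independently and uniformly. The expected number of pairs inside parts is $N_n/p$. The assignment that puts all vertices in one part has $N_n>N_n/p$ such pairs, so the minimum $h_n$ is strictly below the mean.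

(b) Take a balanced partition of $n-q$ vertices and add one new vertex to each of the $q$ smallest parts. The sum $\sum\binom{n_i}2$ grows by the total size of these parts, which is at most $\frac qp(n-q)$.

(c) For each vertex $v$ the graph $T_p(n)-v$ is complete $p$-partite on $n-1$ vertices, so it has at most $t_{n-1}$ edges. Each edge survives in $n-2$ of these graphs, so $(n-2)t_n\le n\,t_{n-1}$; divide by $n(n-1)(n-2)/2$. If $n>p$ and $p\nmid n$, then $T_p(n)$ has parts of sizes $a\ge1$ and $a+1$, and deleting a vertex from a part of size $a$ leaves an unbalanced partition, so the inequality is strict.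
\end{proof}

For $n\ge r$ define the \emph{critical value}
\[
\lambda_n=\frac{(m-1)N_n}{t_n},
\]
so that $k\,t_n\ge(m-1)N_n$ if and only if $k\ge\lambda_n$. In general $\lambda_n$ is not an integer. For $r=3$ we have $\lambda_n=2\binom n2/\lfloor n^2/4\rfloor$, so $\lambda_3=\lambda_4=3$ and $\lambda_5=\frac{10}3$.

\begin{lemma}\label{lem:crit}
The sequence $(\lambda_n)_{n\ge r}$ is nondecreasing, $\lambda_r=m$, and $\lambda_n<\frac{p(p+2)}2=\lim_{j\to\infty}\lambda_j$. If $n-p\ge r$, then $\lambda_n>\lambda_{n-p}$.
\end{lemma}

\begin{proof}
Monotonicity is Lemma~\ref{lem:turan}(c), and $\lambda_r=m$ because $N_r=m$ and $t_r=m-1$. By Lemma~\ref{lem:turan}(a), $\frac{n-p}{p(n-1)}\le h_n/N_n<\frac1p$, so $t_n/N_n$ exceeds $\frac{p-1}p$ and tends to it; and $(m-1)\frac p{p-1}=\frac{p(p+2)}2$. Finally, since $p\ge2$, some integer $j$ with $n-p<j\le n$ is not divisible by $p$, and then $\lambda_n\ge\lambda_j>\lambda_{j-1}\ge\lambda_{n-p}$.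
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:wins} from Theorem~\ref{thm:main}]
Note that $\frac{r^2-1}2=\frac{p(p+2)}2$, and that $kt_n>(m-1)N_n$ for $n=r-1$. In case (i), $k>\lambda_n$ for all $n\ge r$, so Theorem~\ref{thm:main}(i) always applies. In case (ii), the integers $n\ge r$ with $\lambda_n\le k$ form a finite initial segment of $r,r+1,\dots$ by Lemma~\ref{lem:crit}, and $n_k$ is its last element.
\end{proof}

For $r=3$, part (ii) concerns only $k=3$, where $n_3=4$: the two constructions tie for $n=3,4$, and two complete graphs win for $n\ge5$.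

\section{From colors to weights}\label{sec:weights}

Recall Hall's theorem: \emph{finite sets $I_1,\dots,I_m$ have distinct representatives $i_j\in I_j$ unless, for some $s\in\{1,\dots,m\}$, there are $s$ of the sets whose union has at most $s-1$ elements.} For a family $\mathcal G$ and a pair $e$ let $I(e)=\{i:e\in G_i\}$ be the set of colors of $e$, and let $w(e)=|I(e)|$, so that $|\mathcal G|=\sum_ew(e)$. An $r$-set $R$ of vertices spans a rainbow $K_r$ exactly when the sets $I(e)$, $e\subset R$, have distinct representatives. So if $\mathcal G$ is rainbow $K_r$-free, then in every $R$ some $s$ pairs have at most $s-1$ colors together, and in particular each of them has $w(e)\le s-1$. Writing $y=s-1$, we obtain: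
\begin{equation}\label{eq:H}
\begin{array}{l}
\text{every $r$-set of vertices contains, for some $y\in\{0,1,\dots,m-1\}$,}\\
\text{at least $y+1$ pairs of weight at most $y$.}
\end{array}\tag{H}
\end{equation}
We call $y$ a \emph{level}. Condition \eqref{eq:H} cannot tell one weight $\ge m$ from another, so in maximizing the total weight we may raise all such weights to the largest allowed value, and nothing requires that value to be an integer.

\begin{definition}
Let $\lambda\ge m$ be real. A \emph{$\lambda$-weighting} on a finite set $V$ is a map $w:\binom V2\to\{0,1,\dots,m-1\}\cup\{\lambda\}$ that satisfies \eqref{eq:H}. Its total weight is $\Sigma w=\sum_ew(e)$.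
\end{definition}

The restriction of a $\lambda$-weighting to a subset of $V$ is a $\lambda$-weighting, and replacing the value $\lambda$ by another $\lambda'\ge m$ gives a $\lambda'$-weighting. For a graph $H$ on $V$ we write $\lambda\mathbf 1_H$ for the map that is $\lambda$ on edges of $H$ and $0$ elsewhere.

\begin{example}\label{ex:nr}
Let $|V|=r$. If \eqref{eq:H} holds at level $y$, then $\Sigma w\le m\lambda-(y+1)(\lambda-y)$, and
\begin{equation}\label{eq:identity}
(y+1)(\lambda-y)=\lambda+y(\lambda-1-y).
\end{equation}
Since $y\le m-1\le\lambda-1$, we get $\Sigma w\le(m-1)\lambda=\lambda t_r$. Equality needs $y=0$, which gives $K_r$ minus an edge with weight $\lambda$, or $y=\lambda-1$, which means $\lambda=m=\lambda_r$, $y=m-1$ and $w\equiv m-1$. The two extremal configurations sit at the two ends of the range of levels, and the levels in between lose.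
\end{example}

The heart of the paper is the same statement for all $n$, at the critical value only.

\begin{proposition}\label{prop:key}
Let $n\ge r$ and $\lambda=\lambda_n$. Every $\lambda$-weighting $w$ on $n$ vertices has $\Sigma w\le\lambda t_n=(m-1)N_n$. Equality holds only if $w\equiv m-1$ or $w=\lambda\mathbf 1_H$ with $H\cong T_p(n)$.
\end{proposition}

One value suffices. Below $\lambda_n$ the required bound $(m-1)N_n$ does not depend on the top weight, so raising the top weight to $\lambda_n$ costs nothing. Above $\lambda_n$ the required bound is proportional to the top weight, and we scale.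

\begin{lemma}\label{lem:scale}
Let $n\ge1$ and $\lambda\ge m$. If $n\ge r$, assume that $\lambda\ge\lambda_n$ and that Proposition~\ref{prop:key} holds for $n$. Then every $\lambda$-weighting $w$ on $n$ vertices has $\Sigma w\le\lambda t_n$. If $n\le p$ or $\lambda>\lambda_n$, equality holds only for $w=\lambda\mathbf 1_H$ with $H\cong T_p(n)$.
\end{lemma}

\begin{proof}
If $n\le p$, then $T_p(n)$ is complete and the claim follows from $w\le\lambda$. Let $n\ge r$, and let $w_0$ arise from $w$ by replacing the value $\lambda$ with $\lambda_n$. Then $w\le\frac\lambda{\lambda_n}w_0$ pointwise, so $\Sigma w\le\frac\lambda{\lambda_n}\Sigma w_0\le\lambda t_n$. If $\lambda>\lambda_n$, the pointwise inequality is strict on pairs of weight $1,\dots,m-1$, so equality forces $w=\lambda\mathbf 1_H$ for a graph $H$ with $t_n$ edges. By \eqref{eq:H} every $r$-set contains a pair of weight below $m$, that is, a non-edge of $H$. So $H$ is $K_r$-free, and $H\cong T_p(n)$ by Tur\'an's theorem.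
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
The lower bound is \eqref{eq:lower}. Let $\mathcal G$ be rainbow $K_r$-free, with $I(e)$ and $w(e)$ as above. Raising all weights $\ge m$ to $k$ gives a $k$-weighting $w'\ge w$.

Suppose first that $n=r-1$ or $k\ge\lambda_n$; then the maximum in the theorem is $kt_n$. Lemma~\ref{lem:scale} gives $\Sigma w\le\Sigma w'\le kt_n$. If equality holds, then $w=w'$, and $w=k\mathbf 1_H$ with $H\cong T_p(n)$ by Lemma~\ref{lem:scale}, except that for $k=\lambda_n$ Proposition~\ref{prop:key} also allows $w\equiv m-1$.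

Suppose next that $n\ge r$ and $k<\lambda_n$; then the maximum is $(m-1)N_n$. Replace the value $k$ of $w'$ by $\lambda_n$ to get a $\lambda_n$-weighting $w''\ge w'$. Proposition~\ref{prop:key} gives $\Sigma w\le\Sigma w''\le(m-1)N_n$. If equality holds, then $w=w'=w''$, so no pair was raised to $\lambda_n$. Thus $w\le m-1$ everywhere, and the total $(m-1)N_n$ forces $w\equiv m-1$.

It remains to recover the family from its weights. If $w=k\mathbf 1_H$, each pair has all colors or none, so $G_i=H$ for all $i$. Let $w\equiv m-1$ and $n\ge r$. In each $r$-set some $s\le m$ of the sets $I(e)$ have a union of size at most $s-1$; each has $m-1$ elements, so $s=m$ and all $m$ sets coincide. Two pairs with a common vertex lie in a common $r$-set, and two disjoint pairs both meet a third pair, so $I(e)$ is the same set of $m-1$ colors for all $e$. These $m-1$ graphs are complete and the others are empty.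
\end{proof}

\section{Averaging and deletion}\label{sec:tools}

We prove Proposition~\ref{prop:key} by induction on $n$. In Sections~\ref{sec:tools}--\ref{sec:descent} we fix $n\ge r$, assume the proposition for all $n'$ with $r\le n'<n$, put $\lambda=\lambda_n$, and let $w$ be a $\lambda$-weighting on an $n$-set $V$. It is easier to count what is missing. Let $u=\lambda-w\ge0$ be the \emph{deficit}, let $u(S)$ be the sum of $u$ over the pairs inside $S\subseteq V$, and let $u(v,S)=\sum_{s\in S}u(vs)$ for $v\notin S$. The smallest positive deficit of a pair is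
\[
\delta=\lambda-m+1 .
\]
Since $\Sigma w=\lambda N_n-u(V)$, we must show $u(V)\ge\lambda h_n$ and find the cases of equality. At the critical value the target has two forms, one for each extremal weighting: subtracting $(m-1)N_n=\lambda t_n$ from $\lambda N_n$ gives
\begin{equation}\label{eq:target}
\delta N_n=\lambda h_n .
\end{equation}
The first form suits weightings whose deficit is spread out, like $w\equiv m-1$.

\begin{lemma}[Averaging]\label{lem:avg}
Let $g=2$ or $3\le g\le n-2$. If every $g$-set $S$ has $u(S)\ge\binom g2\delta$, then $u(V)\ge\lambda h_n$, with equality only if $w\equiv m-1$.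
\end{lemma}

\begin{proof}
Each pair lies in $\binom{n-2}{g-2}$ of the $g$-sets, so
\[
\binom{n-2}{g-2}u(V)=\sum_{|S|=g}u(S)\ge\binom ng\binom g2\delta=\binom{n-2}{g-2}N_n\delta ,
\]
and \eqref{eq:target} gives the bound. If equality holds, then $u(S)=\binom g2\delta$ for all $g$-sets $S$. For $g=2$ this says $u\equiv\delta$. Let $g\ge3$, fix distinct vertices $a,b$, and put $f(z)=u(az)-u(bz)$ for $z\in W=V\setminus\{a,b\}$. For a $(g-1)$-set $X\subseteq W$, comparing $u(X\cup\{a\})$ with $u(X\cup\{b\})$ gives $\sum_{z\in X}f(z)=0$. Given distinct $z,z'\in W$, there is a $(g-2)$-set $Y\subseteq W\setminus\{z,z'\}$ because $g-2\le n-4$, and $X=Y\cup\{z\}$, $Y\cup\{z'\}$ give $f(z)=f(z')$. So $f$ is constant, hence $0$. Thus pairs with a common vertex have equal deficit, $u$ is constant, and $u\equiv\delta$, that is, $w\equiv m-1$.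
\end{proof}

The condition $g\le n-2$ matters only for equality: for $g=n-1$, equal deficits on all $g$-sets say only that $u(v,V\setminus\{v\})$ does not depend on $v$.

The second form of the target suits weightings like $\lambda\mathbf 1_H$ with $H\cong T_p(n)$. There a set $S$ with one vertex from each part has $u(v,S)=\lambda$ for every $v\notin S$; on average, each vertex of $S$ accounts for $\lambda/p$. Any set of at most $p$ vertices that collects deficit at this rate can be removed.

\begin{lemma}[Deletion]\label{lem:del}
Let $1\le q\le p$ and let $S$ be a $q$-set with $u(v,S)\ge\lambda q/p$ for all $v\notin S$. Then $u(V)\ge\lambda h_n$. If equality holds, then $u(S)=0$ and $u(v,S)=\lambda q/p$ for all $v\notin S$; if in addition $q=p$, then $w=\lambda\mathbf 1_H$ with $H\cong T_p(n)$.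
\end{lemma}

\begin{proof}
The restriction of $w$ to $V\setminus S$ is a $\lambda$-weighting on $n-q\ge1$ vertices. If $n-q\ge r$, then $\lambda=\lambda_n\ge\lambda_{n-q}$ by Lemma~\ref{lem:crit}; this monotonicity is what places the smaller problem in the range where the Tur\'an bound holds. By the induction hypothesis and Lemma~\ref{lem:scale}, $u(V\setminus S)\ge\lambda h_{n-q}$. With Lemma~\ref{lem:turan}(b),
\[
u(V)=u(S)+\sum_{v\notin S}u(v,S)+u(V\setminus S)\ \ge\ 0+(n-q)\frac{\lambda q}p+\lambda h_{n-q}\ \ge\ \lambda h_n .
\]
Equality forces $u(S)=0$, $u(v,S)=\lambda q/p$ for all $v\notin S$, and $u(V\setminus S)=\lambda h_{n-q}$.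

Now let $q=p$. We show that $w$ takes only the values $0$ and $\lambda$. Inside $S$ all weights are $\lambda$. For $v\notin S$, the $r$-set $S\cup\{v\}$ has $y+1$ pairs of weight at most $y$ for some level $y$. These pairs contain $v$, so $y+1\le p$, and by \eqref{eq:identity}
\[
\lambda=u(v,S)\ge(y+1)(\lambda-y)=\lambda+y(\lambda-1-y).
\]
As $y\le p-1<m-1\le\lambda-1$, this forces $y=0$. So one pair from $v$ to $S$ has weight $0$ and uses up the whole deficit $\lambda$, and the other pairs from $v$ to $S$ have weight $\lambda$. Inside $V\setminus S$, either $n-p\le p$, or $n-p\ge r$ and $\lambda>\lambda_{n-p}$ by Lemma~\ref{lem:crit}; in both cases the equality part of Lemma~\ref{lem:scale} shows that only the weights $0$ and $\lambda$ occur. Hence $w=\lambda\mathbf 1_H$, where $H$ has $t_n$ edges and is $K_r$-free by \eqref{eq:H}, and Tur\'an's theorem gives $H\cong T_p(n)$.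
\end{proof}

What remains is to show that one of the two lemmas always applies, and that a deletion with $q<p$ never gives equality.

\section{The cases $r=3$ and $r=4$}\label{sec:small}

\subsection*{Triangles}
Let $r=3$, so $p=2$, $m=3$, $\lambda\ge3$. If no pair has weight $\lambda$, then every pair has deficit at least $\delta$ and Lemma~\ref{lem:avg} applies with $g=2$. Otherwise let $S$ be a pair of weight $\lambda$ and let $v\notin S$. The triangle $S\cup\{v\}$ satisfies \eqref{eq:H} at a level $y\in\{0,1,2\}$, and the $y+1$ pairs of weight at most $y$ all contain $v$. So $y=2$ is impossible, and $y=0,1$ give $u(v,S)\ge\lambda$ and $u(v,S)\ge2(\lambda-1)\ge\lambda$. Lemma~\ref{lem:del} applies with $q=p=2$. This proves Proposition~\ref{prop:key} for $r=3$.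

\subsection*{Why this does not extend directly}
For $r\ge4$, condition \eqref{eq:H} says nothing about a pair and one further vertex. The natural repair is to delete a maximal set $S$ all of whose pairs have weight $\lambda$. If $2\le|S|=q<p$, however, maximality yields only one pair from $v$ to $S$ with positive deficit, that is $u(v,S)\ge\delta$. This is too little: Lemma~\ref{lem:crit} gives $m-1>\frac{p-1}p\lambda$, so $\delta<\lambda/p<\lambda q/p$. We need a more generous notion of a deletable $p$-set, so that the absence of such sets carries more information.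

\subsection*{Four vertices}
Let $r=4$, so $p=3$, $m=6$, $\lambda\ge6$. Which triangles $S$ can be deleted? If $S\cup\{v\}$ satisfies \eqref{eq:H} at level $y$, we want $u(v,S)\ge\lambda$, and this is guaranteed when $d$ of the three pairs at $v$ have weight at most $y$, where $d(\lambda-y)\ge\lambda$. For $y=0,\dots,4$ the values $d=1,2,2,2,3$ work, because
\[
\lambda,\quad2(\lambda-1),\quad2(\lambda-2),\quad2(\lambda-3),\quad3(\lambda-4)
\]
are all at least $\lambda$ when $\lambda\ge6$; the last two use the bound $\lambda\ge m$ in full. For $y=5$ we put $d=4$, which is more than the number of pairs at $v$ and will mean that this level cannot occur. Of the $y+1$ pairs given by \eqref{eq:H}, at least $d$ contain $v$ provided that $S$ itself has fewer than $a=y+2-d$ pairs of weight at most $y$: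
\[
\begin{array}{c|cccccc}
y&0&1&2&3&4&5\\\hline
y+1&1&2&3&4&5&6\\
d&1&2&2&2&3&4\\
a&1&1&2&3&3&3
\end{array}
\]
Call a triangle \emph{light} if for some $y$ it has at least $a$ pairs of weight at most $y$, that is, if it has a pair of weight at most $1$, or two pairs of weight at most $2$, or three pairs of weight at most $5$. Otherwise call it \emph{heavy}. There are three cases.

\emph{Some triangle $S$ is heavy.} By construction $u(v,S)\ge\lambda$ for all $v\notin S$, and Lemma~\ref{lem:del} applies with $q=p=3$.

\emph{All triangles are light and some pair $S$ has weight $\lambda$.} Lightness of all triangles now plays the role that \eqref{eq:H} played for $r=3$. For $v\notin S$ the triangle $S\cup\{v\}$ does not have three pairs of weight at most $5$. So one pair at $v$ has weight at most $1$, or both have weight at most $2$, and $u(v,S)\ge\min\{\lambda-1,2(\lambda-2)\}>2\lambda/3$. Lemma~\ref{lem:del} with $q=2$ gives $u(V)>\lambda h_n$.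

\emph{No pair has weight $\lambda$.} Lemma~\ref{lem:avg} applies with $g=2$.

This proves Proposition~\ref{prop:key} for $r=4$. The pattern is a descent: a condition of the type \eqref{eq:H} on all $(q+1)$-sets gives either a deletable $q$-set or a condition of the same type on all $q$-sets, and at the bottom the condition is still strong enough for averaging.

\section{The descent for $r\ge5$}\label{sec:descent}

Let $p\ge4$. We define thresholds $a_q(y)$ for $q$-sets, starting from $a_r(y)=y+1$. Suppose that a $(q+1)$-set $S\cup\{v\}$ has at least $a_{q+1}(y)$ pairs of weight at most $y$. To conclude $u(v,S)\ge\lambda q/p$ we want $\lceil\frac{\lambda q}{p(\lambda-y)}\rceil$ of these pairs at $v$. If this number exceeds $q$, we ask for $q+1$ pairs instead, which rules the level out. One less than the number asked for is the amount by which the threshold drops. So for $y\in\{0,\dots,m-1\}$ and $q=p,p-1,\dots,2$ let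
\begin{equation}\label{eq:thr}
b_q(y)=\min\Big\{q,\ \Big\lceil\frac{\lambda q}{p(\lambda-y)}\Big\rceil-1\Big\}\ge0,\qquad a_q(y)=a_{q+1}(y)-b_q(y).
\end{equation}
For $S\subseteq V$ let $c_S(y)$ be the number of pairs in $S$ of weight at most $y$, equivalently of deficit at least $\lambda-y$. A $q$-set $S$ with $2\le q\le r$ is \emph{light} if $c_S(y)\ge a_q(y)$ for some level $y$, and \emph{heavy} otherwise. Condition \eqref{eq:H} says that all $r$-sets are light.

The extreme levels again reflect the two extremal weightings. We have $b_q(0)=0$, so $a_q(0)=1$ and a set containing a pair of weight $0$ is light. Since $\delta<\lambda/p$, we have $b_q(m-1)=q$, so $a_q(m-1)=m-(q+\dots+p)=\binom q2$ and a set with no pair of weight $\lambda$ is light. The danger lies at the levels in between, where the thresholds might fall so fast that lightness says little. The next lemma, proved in Section~\ref{sec:numbers}, states that there is a size $g$ at which they are still large enough.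

\begin{lemma}\label{lem:num}
Let $p\ge4$, let $\lambda$ be real with $m\le\lambda\le\frac{p(p+2)}2$, put $\delta=\lambda-m+1$, and define $a_q(y)$ by $a_r(y)=y+1$ and \eqref{eq:thr}. There is an integer $g$ with $3\le g\le p-1$ such that for all $y\in\{0,\dots,m-1\}$:
\begin{itemize}
\item[(I)] $a_g(y)(\lambda-y)\ge\binom g2\delta$;
\item[(II)] if $g\le q\le p-1$ and $a_{q+1}(y)\le q$, then $a_{q+1}(y)(\lambda-y)>\lambda q/p$.
\end{itemize}
\end{lemma}

Part (I) feeds the averaging lemma. Part (II) is needed only to exclude equality when the deleted set has fewer than $p$ vertices.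

\begin{proof}[Proof of Proposition~\ref{prop:key} for $r\ge5$]
By Lemma~\ref{lem:crit}, $\lambda=\lambda_n$ lies in the range of Lemma~\ref{lem:num}; this is what we gain by working at the critical value. Take $g$ from that lemma.

\emph{Case 1: all $g$-sets are light.} A $g$-set $S$ that is light at level $y$ has $u(S)\ge c_S(y)(\lambda-y)\ge a_g(y)(\lambda-y)\ge\binom g2\delta$ by (I). Since $3\le g\le p-1\le n-2$, Lemma~\ref{lem:avg} finishes the proof.

\emph{Case 2: some $g$-set is heavy.} Let $q\in\{g,\dots,p\}$ be maximal such that some $q$-set $S$ is heavy. Then all $(q+1)$-sets are light, by maximality if $q<p$ and by \eqref{eq:H} if $q=p$. Let $v\notin S$ and choose $y$ with $c_{S\cup\{v\}}(y)\ge a_{q+1}(y)$. Since $S$ is heavy, $c_S(y)\le a_q(y)-1=a_{q+1}(y)-b_q(y)-1$, so at least $b_q(y)+1$ of the $q$ pairs from $v$ to $S$ have deficit at least $\lambda-y$. In particular $b_q(y)<q$, so the minimum in \eqref{eq:thr} is the second term, and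
\[
u(v,S)\ge\Big\lceil\frac{\lambda q}{p(\lambda-y)}\Big\rceil(\lambda-y)\ge\frac{\lambda q}p .
\]
Lemma~\ref{lem:del} gives $u(V)\ge\lambda h_n$ and settles equality if $q=p$. Suppose that equality holds with $q<p$. Then $u(S)=0$ and $u(v,S)=\lambda q/p$. Since $\lambda-y>0$, all pairs counted by $c_{S\cup\{v\}}(y)$ contain $v$. Hence $a_{q+1}(y)\le q$, and (II) gives $u(v,S)\ge a_{q+1}(y)(\lambda-y)>\lambda q/p$, a contradiction.
\end{proof}

\section{Where to stop the descent}\label{sec:numbers}

We prove Lemma~\ref{lem:num}. Write $M=\binom g2$ and $x=\lambda-y$, so that $x\in\{\delta,\delta+1,\dots,\lambda\}$. The upper bound on $\lambda$ is equivalent to $m-1\ge\frac{p-1}p\lambda$, so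
\begin{equation}\label{eq:delta}
1\le\delta\le\frac\lambda p\le\frac{p+2}2 .
\end{equation}

Two computations show that $g$ is constrained from both sides. At level $y=1$ we have $b_p(1)=\lceil\frac\lambda{\lambda-1}\rceil-1=1$, so $a_g(1)\le1$ and (I) requires $M\delta\le\lambda-1$. When $\delta$ is close to $\lambda/p$ this forces $M<p$ or nearly so. On the other side, take $\lambda=m$ and $y=m-2$, so $\delta=1$ and $x=2$. Then $\frac{\lambda q}{px}=\frac{q(p+1)}4>q$, every drop is $b_q=q$, $a_g(y)=M-1$, and (I) reads $2(M-1)\ge M$. So for $p\ge4$ the descent cannot always continue down to pairs, as it did for $r=3,4$.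

\subsection*{Three bounds on the total drop}
For $2\le s\le r$ let $D_s=\sum_{q=s}^pb_q(y)$, so that $a_s(y)=y+1-D_s=\lambda+1-x-D_s$. Since $\sum_{q=s}^pq=m-\binom s2$, the two terms of the minimum in \eqref{eq:thr} give
\begin{align}
D_s&\le m-\tbinom s2,\label{eq:F1}\\
D_s&\le\frac\lambda{px}\Big(m-\tbinom s2\Big).\label{eq:F2}
\end{align}
The first is good for small $x$ and the second for moderate $x$. For large $x$ the rounding must be respected. If $x\ge\lambda/2$, then $\frac{\lambda q}{px}\le2$, so $b_q\le1$, and $b_q=1$ requires $q>px/\lambda$. The number of integers $q$ with $px/\lambda<q\le p$ is $p-\lfloor px/\lambda\rfloor=\lceil py/\lambda\rceil$, so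
\begin{equation}\label{eq:F3}
D_s\le\lceil py/\lambda\rceil\qquad\text{if }x\ge\lambda/2 .
\end{equation}

\subsection*{Two sufficient conditions}
Let $3\le g\le p-1$ and consider the conditions
\begin{itemize}
\item[(C1)] $M\delta\le\lambda-1$;
\item[(C2)] $(m-x)x\ge\frac\lambda p(m-M)$ for every $x\in\{\delta+1,\delta+2,\dots\}$ with $M<x<\lambda/2$.
\end{itemize}
We claim that they imply (I) and (II). Fix $y$; for (II) let $g\le q\le p-1$ and $a_{q+1}(y)\le q$, and note that $M\le\binom q2$ and $a_{q+1}(y)\ge a_g(y)$. We omit the argument $y$. Every $x$ is in one of three ranges.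

\emph{Small $x$: $x=\delta$ or $x\le M$.} By \eqref{eq:F1}, $a_g\ge\lambda+1-x-m+M=\delta+M-x$, and
\[
(\delta+M-x)x-M\delta=(x-\delta)(M-x)\ge0,
\]
which is (I). The hypothesis of (II) cannot hold here. Indeed, \eqref{eq:F1} gives $a_{q+1}\ge\delta-x+\binom{q+1}2$, so $a_{q+1}\le q$ implies $x-\delta\ge\binom{q+1}2-q=\binom q2\ge M$, and then $x\ne\delta$ and $x>M$.

\emph{Large $x$: $x\ge\lambda/2$.} We show $a_gx\ge\lambda-1$, using \eqref{eq:F3}. If $y=0$, then $D_g=0$ and $a_gx=\lambda$. If $y=1$, then $D_g\le\lceil p/\lambda\rceil=1$, so $a_g\ge1$ and $a_gx\ge\lambda-1$. If $y\ge2$, then $\frac{py}\lambda\le\frac{py}m=\frac{2y}{p+1}\le\frac y2\le y-1$, so $D_g\le y-1$, $a_g\ge2$ and $a_gx\ge\lambda$. Now (I) follows from (C1), and (II) follows from $a_{q+1}x\ge\lambda-1>\lambda-\frac\lambda p\ge\frac{\lambda q}p$, where we used $\lambda\ge m>p$.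

\emph{Middle $x$: $x\ge\delta+1$ and $M<x<\lambda/2$.} By \eqref{eq:F2} and (C2), $D_g\le m-x$, so $a_g\ge\lambda+1-m=\delta$ and $a_gx\ge\delta M$, which is (I). For (II), we use \eqref{eq:F2}, then $\lambda+1>m$ and (C2):
\begin{align*}
a_{q+1}x&\ge(\lambda+1-x)x-\frac\lambda p\Big(m-\tbinom{q+1}2\Big)>\frac\lambda p(m-M)-\frac\lambda p\Big(m-\tbinom{q+1}2\Big)\\
&=\frac\lambda p\Big(\tbinom{q+1}2-M\Big)\ge\frac\lambda p\Big(\tbinom{q+1}2-\tbinom q2\Big)=\frac{\lambda q}p .
\end{align*}

\subsection*{The choice of $g$}
The function $(m-x)x$ is concave, so the inequality in (C2) holds on an interval once it holds at both endpoints. At $x=\lambda/2$ it reads $m-\frac\lambda2\ge\frac{2(m-M)}p$. The left side is at least $\frac{p(p+1)}2-\frac{p(p+2)}4=\frac{p^2}4$. For $p\ge5$ the right side is at most $\frac{2m}p=p+1\le\frac{p^2}4$, and for $p=4$, where $g=3$ is the only candidate, it equals $\frac72<4$. So the inequality always holds at $x=\lambda/2$. At $x=M$ it holds as soon as $M\ge\lambda/p$. Together with \eqref{eq:delta} this gives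
\begin{equation}\label{eq:C2ok}
M\ge\tfrac{p+2}2\ \Longrightarrow\ \text{(C2)}.
\end{equation}
Also by \eqref{eq:delta}, $M\le p-1$ implies $M\delta\le\lambda-\frac\lambda p\le\lambda-1$, which is (C1). So it is enough to find a triangular number $M=\binom g2$, $3\le g\le p-1$, in the window $\frac{p+2}2\le M\le p-1$.

For $p=4$ the window is $\{3\}$, and $g=3$ works. For $p\ge7$ let $g$ be maximal with $\binom g2\le p-1$. Then $g\ge4$, and $g\le\binom g2\le p-1$. By maximality $p\le\binom{g+1}2=M+g$, and $M-g-2=\frac{(g-4)(g+1)}2\ge0$, so $p+2\le M+g+2\le2M$.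

For $p=5$ and $p=6$ the windows $[\frac72,4]$ and $[4,5]$ fall between the triangular numbers $3$ and $6$, and the choice depends on $\lambda$. If $6\delta\le\lambda-1$, take $g=4\le p-1$ and $M=6$: (C1) is the assumption, and (C2) follows from \eqref{eq:C2ok}. Otherwise $6\delta>\lambda-1=\delta+m-2$, so $\delta>\frac{m-2}5$. Take $g=3$ and $M=3$. Then (C1) holds since $3\delta\le\frac{3\lambda}5\le\lambda-1$. For (C2), every $x$ in question lies in $[x_0,\lambda/2]$ with $x_0=\delta+1$, so it suffices to check the inequality at $x_0$, where $\lambda=x_0+m-2$.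
\begin{itemize}
\item $p=5$, $m=15$. Here $2.6<\delta\le3.5$, so $3.6<x_0\le4.5$. The inequality $(15-x_0)x_0\ge\frac{12}5(x_0+13)$ is equivalent to $(12.6-x_0)x_0\ge31.2$. The left side increases for $x_0\le6.3$ and equals $32.4$ at $3.6$.
\item $p=6$, $m=21$. Here $3.8<\delta\le4$, so $4.8<x_0\le5$. The inequality $(21-x_0)x_0\ge3(x_0+19)$ is equivalent to $(18-x_0)x_0\ge57$, and the left side is at least $13\cdot4.8=62.4$.
\end{itemize}
In every case there is a $g$ with $3\le g\le p-1$ that satisfies (C1) and (C2). This proves Lemma~\ref{lem:num}, and with it Proposition~\ref{prop:key} and Theorem~\ref{thm:main}. \qed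

\begin{thebibliography}{9}
\bibitem{MH} Yue Ma, Xinmin Hou, \emph{Graphs without rainbow cliques of orders four and five}, arXiv:2306.12222 (2023).
\end{thebibliography}
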